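\title{Uniqueness in law for a critical stochastic evolution equation with continuous drift}

\begin{abstract}
Let $A$ be a negative definite self-adjoint operator on a separable Hilbert space $H$ with $A^{-1}$ of trace class, and let $W$ be a cylindrical Wiener process on $H$. We prove that weak solutions of $dX_t=AX_t\,dt+(-A)^{1/2}F(X_t)\,dt+dW_t$ are unique in law whenever $F:H\to H$ is continuous; neither H\"older continuity nor a growth condition is needed. The same holds for Borel, locally bounded $F$ whose high-frequency part is locally smaller than $1/\sqrt2$. The proof rests on a dimension-free $L^2$ maximal regularity estimate for the Kolmogorov equation, taken with respect to the time-dependent Gaussian laws of the linear equation started at the same point. It is combined with a Krylov-type bound valid for every solution and with a localization argument.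
\end{abstract}

\section{Introduction}

Let $H$ be a real separable Hilbert space and let $A:\mathrm{dom}(A)\subset H\to H$ be a negative definite self-adjoint operator such that $A^{-1}$ is of trace class. Thus there is an orthonormal basis $(e_k)$ of $H$ with
\[
Ae_k=-\lambda_ke_k,\qquad 0<\lambda_1\le\lambda_2\le\cdots,\qquad \sum_k\lambda_k^{-1}<\infty .
\]
We write $y_k=\langle y,e_k\rangle$, let $\Pi_n$ be the orthogonal projection onto $\mathrm{span}(e_1,\dots,e_n)$, and let $B(y,r)$ be the open ball. The notation is that of the case $\dim H=\infty$; if $\dim H<\infty$, all index sets are finite and the arguments are unchanged. We study the equation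
\begin{equation}\label{eq:spde}
dX_t=AX_t\,dt+(-A)^{1/2}F(X_t)\,dt+dW_t,\qquad X_0=x\in H,
\end{equation}
where $F:H\to H$ and $W$ is a cylindrical Wiener process on $H$. Neither $W_t$ nor $(-A)^{1/2}F(X_t)$ takes values in $H$, so \eqref{eq:spde} is understood after convolution with the semigroup $e^{tA}$.

For the drift, maximizing $\lambda^ae^{-r\lambda}$ over $\lambda>0$ gives
\begin{equation}\label{eq:smooth}
\|(-A)^ae^{rA}\|\le\Big(\frac{a}{er}\Big)^a,\qquad a,r>0,
\end{equation}
so that for bounded measurable $g:[0,T]\to H$ the integral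
\[
S_t(g)=\int_0^t(-A)^{1/2}e^{(t-s)A}g_s\,ds,\qquad t\le T,
\]
converges in $H$. For the noise, recall that an $(\mathcal F_t)$-cylindrical Wiener process is given by its coordinates $W^k=\langle W,e_k\rangle$: for every $n$, $(W^1,\dots,W^n)$ is an $n$-dimensional $(\mathcal F_t)$-Brownian motion, that is, a continuous adapted process starting at $0$ whose increment over $[s,t]$ is independent of $\mathcal F_s$ and has law $N(0,(t-s)I)$. The stochastic convolution $W_A(t)=\int_0^te^{(t-s)A}dW_s$ has coordinates
\begin{equation}\label{eq:conv}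
W_A^k(t)=\int_0^te^{-\lambda_k(t-s)}dW^k_s=W^k_t-\lambda_k\int_0^te^{-\lambda_k(t-s)}W^k_s\,ds ,
\end{equation}
which are independent centered Gaussians with variances
\[
q_k(t)=\frac{1-e^{-2\lambda_kt}}{2\lambda_k}\le\frac1{2\lambda_k}.
\]
Since $A^{-1}$ is of trace class, $\sum_kq_k(t)<\infty$ and $W_A(t)\in H$; Lemma~\ref{lem:conv} shows that $W_A$ has continuous paths in $H$.

Call $F$ \emph{locally bounded} if it is bounded in a neighborhood of each point. Such an $F$ is bounded on compact sets, hence along continuous paths on bounded time intervals. Continuous maps are locally bounded.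

\begin{definition}
Let $F:H\to H$ be Borel and locally bounded. A \emph{weak solution} of \eqref{eq:spde} starting at $x$ consists of a stochastic basis $(\Omega,\mathcal F,(\mathcal F_t)_{t\ge0},\mathbb P)$ satisfying the usual conditions, an $(\mathcal F_t)$-cylindrical Wiener process $W$ on it, and a continuous adapted $H$-valued process $X$ such that, almost surely, for all $t\ge0$,
\begin{equation}\label{eq:mild}
X_t=e^{tA}x+S_t(F(X))+W_A(t).
\end{equation}
\emph{Uniqueness in law} means that for every $x\in H$ any two weak solutions starting at $x$, possibly defined on different stochastic bases, have the same law on $C([0,\infty);H)$.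
\end{definition}

Suppose that $F$ is continuous and of at most linear growth, $|F(y)|\le C_F(1+|y|)$. It is known that uniqueness in law holds if, in addition, $F$ is H\"older continuous on each bounded subset of $H$ with some fixed exponent in $(0,1)$. The problem, which comes from \cite{Priola}, is whether uniqueness in law holds under continuity and linear growth alone. The answer is yes, and the growth condition is not used.

\begin{theorem}\label{thm:main}
If $F:H\to H$ is continuous, then for every $x\in H$ any two weak solutions of \eqref{eq:spde} starting at $x$ have the same law on $C([0,\infty);H)$.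
\end{theorem}

We obtain this from a more general statement, in which continuity is replaced by local smallness of the high-frequency part of $F$.

\begin{theorem}\label{thm:ext}
The same conclusion holds if $F:H\to H$ is Borel, locally bounded, and for every $y\in H$ there are $r>0$ and $n\in\mathbb N$ with
\begin{equation}\label{eq:tail}
\sup_{y'\in B(y,r)}|(I-\Pi_n)F(y')|<\frac1{\sqrt2}.
\end{equation}
\end{theorem}

Condition \eqref{eq:tail} allows discontinuities: it holds, for instance, if $F$ maps some ball around each point into a compact set, because $I-\Pi_n\to0$ uniformly on compact sets. Both theorems are uniqueness statements and assert nothing about existence.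

Section~\ref{sec:models} explains the method through three explicit computations. Section~\ref{sec:path} moves the problem to path space. The analytic core is the estimate of Section~\ref{sec:maxreg}, which yields uniqueness for drifts with $\sup|F|<1/\sqrt2$ in Section~\ref{sec:small}. Sections~\ref{sec:exist} and~\ref{sec:local} pass from small drifts to the theorems.

\section{Three model computations}\label{sec:models}

Fix $x\in H$ and $T>0$. The solution of the linear equation ($F=0$) is $e^{tA}x+W_A(t)$. Its law at time $t$ and its occupation measure on $[0,T]\times H$ are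
\[
\gamma_t=\bigotimes_kN\big(m^k_t,q_k(t)\big),\quad m_t=e^{tA}x,\qquad\qquad\gamma(dt,dy)=dt\,\gamma_t(dy).
\]
Throughout, $\|f\|$ denotes the norm of $f$ in $L^2(\gamma)$.

\subsection{A constant drift}

If $F$ is bounded and takes values in some $\Pi_nH$, then $(-A)^{1/2}F$ is a bounded finite-dimensional drift, and Girsanov's theorem removes it (Lemma~\ref{lem:girsanov}); no regularity of $F$ is needed. This suggests that noise acting in all directions should give uniqueness for rough $F$. The next example shows that Girsanov's theorem is not available in general, and what survives.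

\begin{example}\label{ex:constant}
Let $F\equiv z\in H$, so that $X_t=m_t+S_t(z)+W_A(t)$, and let $c_k=\lambda_k^{1/2}z_k$ with $\sum_kc_k^2=\infty$. The path functional $Z^k=X^k_T-x_k+\lambda_k\int_0^TX^k_s\,ds$ equals $W^k_T+c_kT$ for this process and $W^k_T$ for the linear one. The averages $\sum_{k\le n}c_kZ^k/\sum_{k\le n}c_k^2$ have variance $T/\sum_{k\le n}c_k^2\to0$ and mean $T$, respectively $0$. Hence the two laws on $C([0,T];H)$ are mutually singular.

At a fixed time the picture is different. The law of $X_t$ is $\gamma_t$ shifted by $S_t(z)$, with $S_t(z)_k=\lambda_k^{-1/2}(1-e^{-\lambda_kt})z_k$. In units of the standard deviation $\sqrt{q_k(t)}$, the shift $\mu_k$ of the $k$-th coordinate satisfies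
\[
\mu_k^2=2z_k^2\,\frac{(1-e^{-\lambda_kt})^2}{1-e^{-2\lambda_kt}}=2z_k^2\tanh(\lambda_kt/2)\le2z_k^2 .
\]
The density $e^{\mu\xi-\mu^2/2}$ of $N(\mu,1)$ with respect to $N(0,1)$ has second moment $e^{\mu^2}$. So the densities of the first $n$ coordinates form a martingale bounded in $L^2(\gamma_t)$, the law of $X_t$ has a density with second moment at most $e^{2|z|^2}$, and $\mathbb E\int_0^Tf(t,X_t)\,dt\le e^{|z|^2}\sqrt T\,\|f\|$ for Borel $f\ge0$.
\end{example}

The example shows in what sense the exponent $1/2$ is critical. With $(-A)^az$ in place of $(-A)^{1/2}z$ one finds $\mu_k^2=2\lambda_k^{2a-1}\tanh(\lambda_kt/2)z_k^2$. If $a>1/2$, then $\sum_k\mu_k^2=\infty$ for suitable $z\in H$, and the averaging argument above makes even the one-time laws singular. At $a=1/2$ path laws may be singular to the linear one, but one-time laws are still comparable with $\gamma_t$ in $L^2$. The proof will therefore work with occupation measures.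

\subsection{The perturbation scheme, and why the sup norm fails}

Let $\mathcal R_r\phi(y)=\mathbb E\,\phi(e^{rA}y+W_A(r))$ be the Ornstein--Uhlenbeck semigroup, and for bounded Borel $f$ on $[0,T]\times H$ let
\begin{equation}\label{eq:u}
u_f(t,y)=\int_t^T\mathcal R_{s-t}[f(s,\cdot)](y)\,ds .
\end{equation}
This is the solution of the backward Kolmogorov equation of the linear problem with source $f$. Write $(-A)^{1/2}Du=\sum_k\lambda_k^{1/2}\partial_ku\,e_k$, where $\partial_k$ is the derivative in the direction $e_k$. Let $X$ be a weak solution with bounded $F$, and let $\pi(B)=\mathbb E\int_0^T1_B(t,X_t)\,dt$ be its occupation measure. For nice $f$, It\^o's formula for $u_f(t,X_t)$ gives (Lemma~\ref{lem:ito})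
\begin{equation}\label{eq:scheme}
\int f\,d\pi=\int f\,d\gamma+\int\langle F,(-A)^{1/2}Du_f\rangle\,d\pi .
\end{equation}
This is a linear equation for $\pi$. Suppose that $|F|\le\kappa$ and that we have a normed space $E$ of functions such that
\begin{itemize}
\item[(i)] $\big\|\,|(-A)^{1/2}Du_f|\,\big\|_E\le M\|f\|_E$ with $\kappa M<1$;
\item[(ii)] the occupation measure of \emph{every} solution is a bounded functional on $E$.
\end{itemize}
Then the norm $\Theta<\infty$ of the difference of two occupation measures satisfies $\Theta\le\kappa M\Theta$, so $\Theta=0$. For the sup norm, (ii) is free, but (i) fails.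

\begin{example}\label{ex:sup}
Let $\dim H=\infty$. Since $\lambda_k\to\infty$, for each $n$ there is a set $J$ of $n$ indices such that the intervals $I_k=[\lambda_k^{-1},2\lambda_k^{-1}]$, $k\in J$, are disjoint subsets of $[0,T]$. Let $f(s,y)=\sum_{k\in J}1_{I_k}(s)\,\mathrm{sign}(y_k)$, so $|f|\le1$. For $\xi\sim N(0,1)$, the derivative of $y_k\mapsto\mathbb E\,\mathrm{sign}(e^{-\lambda_ks}y_k+\sqrt{q_k(s)}\,\xi)$ at $0$ is $\sqrt{2/\pi}\,e^{-\lambda_ks}q_k(s)^{-1/2}$. Hence for $k\in J$
\[
\lambda_k^{1/2}\partial_ku_f(0,0)=\sqrt{\frac2\pi}\int_{I_k}\lambda_k\sqrt{\frac{2}{e^{2\lambda_ks}-1}}\,ds=\frac2{\sqrt\pi}\int_1^2\frac{dv}{\sqrt{e^{2v}-1}}=:c>0,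
\]
and $|(-A)^{1/2}Du_f(0,0)|=c\sqrt n$ is not bounded in terms of $\sup|f|$.
\end{example}

\subsection{The $L^2$ estimate in equilibrium}

In Gaussian $L^2$ spaces everything diagonalizes. Recall the normalized Hermite polynomials $h_j$, defined by $e^{a\xi-a^2/2}=\sum_{j\ge0}a^jh_j(\xi)/\sqrt{j!}$. They form an orthonormal basis of $L^2(\mathbb R,N(0,1))$, and differentiating the generating function in $\xi$ and in $a$ gives
\begin{equation}\label{eq:hermite}
h_j'=\sqrt j\,h_{j-1},\qquad \xi h_j-h_j'=\sqrt{j+1}\,h_{j+1},\qquad\text{hence}\quad h_j''-\xi h_j'=-jh_j .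
\end{equation}
For $\varrho\in[0,1]$ and $\zeta\sim N(0,1)$ we have $\mathbb E\,e^{a(\varrho\xi+\sqrt{1-\varrho^2}\zeta)-a^2/2}=e^{a\varrho\xi-a^2\varrho^2/2}$, which is Mehler's formula
\begin{equation}\label{eq:mehler}
\mathbb E\,h_j\big(\varrho\xi+\sqrt{1-\varrho^2}\,\zeta\big)=\varrho^jh_j(\xi).
\end{equation}
On functions of $y_1,\dots,y_n$ the generator of the linear equation is $L=\sum_{k\le n}\big(\frac12\partial_k^2-\lambda_ky_k\partial_k\big)$. For $\alpha\in\mathbb N_0^n$ put $\Lambda_\alpha=\sum_k\lambda_k\alpha_k$.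

\begin{example}\label{ex:stationary}
Let $\Gamma=\bigotimes_{k\le n}N(0,\frac1{2\lambda_k})$ and $\psi_\alpha(y)=\prod_kh_{\alpha_k}(\sqrt{2\lambda_k}\,y_k)$, an orthonormal basis of $L^2(\Gamma)$. In the variable $\xi_k=\sqrt{2\lambda_k}\,y_k$ the $k$-th summand of $L$ is $\lambda_k(\partial_{\xi_k}^2-\xi_k\partial_{\xi_k})$, so $L\psi_\alpha=-\Lambda_\alpha\psi_\alpha$ by \eqref{eq:hermite}. If $f=\sum_{\alpha\ne0}f_\alpha\psi_\alpha$ is a polynomial with mean zero, then $u=\sum_{\alpha\ne0}\Lambda_\alpha^{-1}f_\alpha\psi_\alpha$ solves $Lu=-f$. Since $\partial_k\psi_\alpha=\sqrt{2\lambda_k\alpha_k}\,\psi_{\alpha-\epsilon_k}$, with $\epsilon_k$ the $k$-th unit multi-index,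
\[
\int|(-A)^{1/2}Du|^2d\Gamma=\sum_{\alpha\ne0}\frac{2\sum_k\lambda_k^2\alpha_k}{\big(\sum_k\lambda_k\alpha_k\big)^2}\,f_\alpha^2\le2\int f^2d\Gamma ,
\]
because $\sum_k\lambda_k^2\alpha_k\le\sum_k\lambda_k^2\alpha_k^2\le\Lambda_\alpha^2$ for nonnegative integers $\alpha_k$. The constant depends neither on $n$ nor on the $\lambda_k$, and equality holds for $f=y_k$.
\end{example}

This points to $M=\sqrt2$ in (i) and explains the threshold $1/\sqrt2$. The equilibrium measure is, however, the wrong reference measure, since solutions start from a point: (ii) fails for $E=L^2(dt\otimes\Gamma)$ even when $F=0$. Indeed, let $x=0$ and $n=2$. The density of $N(0,v)$ with respect to $N(0,1)$, $0<v\le1$, has second moment $(v(2-v))^{-1/2}$. With $v=2\lambda_kq_k(t)=1-e^{-2\lambda_kt}$, the density of the first two coordinates of $\gamma_t$ with respect to $\Gamma$ has second moment $\prod_{k\le2}(1-e^{-4\lambda_kt})^{-1/2}\ge(4t\sqrt{\lambda_1\lambda_2})^{-1}$, which is not integrable at $t=0$.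

We take $E=L^2(\gamma)$ instead. Then the first term on the right of \eqref{eq:scheme} is trivially bounded, (i) persists with $M=\sqrt2$ (Proposition~\ref{prop:maxreg}), and (ii) can be extracted from (i) itself (Proposition~\ref{prop:krylov}).

\section{Solutions as measures on path space}\label{sec:path}

\subsection{The two convolutions}

\begin{lemma}\label{lem:conv}
\textup{(a)} Almost surely, the series $W_A=\sum_kW_A^ke_k$ defines a continuous path in $H$.
\textup{(b)} For $K,T>0$ the set $\{S(g):g:[0,T]\to H\text{ measurable},\ |g|\le K\}$ is a relatively compact subset of $C([0,T];H)$.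
\end{lemma}

\begin{proof}
(a) Applied to one coordinate at a time, the bound below for $\mathbb E\sup_{t\le T}|W_A^k(t)|^2$ is of order $\lambda_k^{-1}\log\lambda_k$, which need not be summable. We therefore group the coordinates into dyadic blocks and pay the logarithm once per block. Let $J_0=\{k:\lambda_k<2\}$, $J_n=\{k:2^n\le\lambda_k<2^{n+1}\}$ for $n\ge1$, $d_n=\#J_n<\infty$, and $Y^n=\sum_{k\in J_n}W_A^ke_k$, a continuous process. Since $2^{-n}<2/\lambda_k$ on $J_n$, we have $\sum_{n\ge1}d_n2^{-n}\le2\sum_k\lambda_k^{-1}<\infty$.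

Fix $n\ge1$, $h=2^{-n}$, and $s\in h\mathbb N_0$. For $t\in[s,s+h]$ and $k\in J_n$,
\[
W_A^k(t)=e^{-\lambda_k(t-s)}N^k_t,\qquad N^k_t=W_A^k(s)+\int_s^te^{\lambda_k(r-s)}dW^k_r .
\]
The vector $N=(N^k)_{k\in J_n}$ is a martingale on $[s,s+h]$ with independent centered Gaussian components, $|Y^n_t|\le|N_t|$, and $\mathrm{Var}\,N^k_t\le\frac1{2\lambda_k}+he^{2\lambda_kh}\le(1+e^4)2^{-n}$. Let $c=\frac1{4(1+e^4)}$. From $\mathbb E\,e^{a\xi^2}=(1-2a)^{-1/2}$ for $\xi\sim N(0,1)$, used with $a\le\frac14$, we get $\mathbb E\exp(c2^n|N_t|^2)\le2^{d_n/2}$. The process $\exp(\frac12c2^n|N_t|^2)$ is a convex function of a martingale, hence a submartingale, and Doob's $L^2$ inequality gives $\mathbb E\sup_{t\in[s,s+h]}\exp(c2^n|Y^n_t|^2)\le4\cdot2^{d_n/2}$. At most $T2^n+1$ such intervals cover $[0,T]$. Summing over them and using Jensen's inequality,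
\[
\mathbb E\sup_{t\le T}|Y^n_t|^2\le\frac{2^{-n}}c\log\mathbb E\exp\Big(c2^n\sup_{t\le T}|Y^n_t|^2\Big)\le\frac{2^{-n}}c\Big(\log\big(4(T2^n+1)\big)+d_n\Big),
\]
which is summable in $n$. The blocks are mutually orthogonal, so $|\sum_{n=m}^{m'}Y^n_t|^2\le\sum_{n\ge m}\sup_{t\le T}|Y^n_t|^2$, and the series $\sum_nY^n$ converges almost surely uniformly on $[0,T]$.

(b) By \eqref{eq:smooth}, $\|(-A)^{3/4}e^{rA}\|\le r^{-3/4}$, so $|(-A)^{1/4}S_t(g)|\le4KT^{1/4}$. The operator $(-A)^{-1/4}$ is compact because $\lambda_k\to\infty$, so all values $S_t(g)$ lie in one compact set. Next,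
\[
S_{t+h}(g)-S_t(g)=(e^{hA}-I)S_t(g)+\int_t^{t+h}(-A)^{1/2}e^{(t+h-s)A}g_s\,ds ,
\]
and $1-e^{-v}\le\min(1,v)\le v^{1/4}$ gives $\|(I-e^{hA})(-A)^{-1/4}\|\le h^{1/4}$. Therefore $|S_{t+h}(g)-S_t(g)|\le4KT^{1/4}h^{1/4}+K\int_0^h(2er)^{-1/2}dr$, uniformly in $g$ and $t$. The Arzel\`a--Ascoli theorem applies.
\end{proof}

\subsection{The classes $\mathcal S_F(x)$}

To condition, restart and glue solutions we describe their laws intrinsically. This is possible because the noise can be read off from the path. Let $\mathcal C=C([0,\infty);H)$ with the topology of local uniform convergence, a Polish space, with canonical process $X_t(\omega)=\omega_t$, filtration $\mathcal B_t=\sigma(X_s,s\le t)$, Borel $\sigma$-field $\mathcal B=\sigma(X_s,s\ge0)$, and shifts $(\theta_t\omega)_s=\omega_{t+s}$. For $F$ Borel and locally bounded define the continuous $(\mathcal B_t)$-adapted processes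
\begin{equation}\label{eq:WF}
W^{F,k}_t=X^k_t-X^k_0+\int_0^t\big(\lambda_kX^k_s-\lambda_k^{1/2}F_k(X_s)\big)ds .
\end{equation}
For $\eta\in\mathbb R^n$ write $\eta\cdot W^F_t=\sum_{k\le n}\eta_kW^{F,k}_t$. Let $\mathcal S_F(x)$ be the set of probability measures $P$ on $\mathcal C$ with $P(X_0=x)=1$ such that for all $n$, $\eta\in\mathbb R^n$, $s<t$, and bounded $\mathcal B_s$-measurable $Y$,
\begin{equation}\label{eq:mp}
E_P\Big[Y\Big(e^{i\eta\cdot(W^F_t-W^F_s)}-e^{-|\eta|^2(t-s)/2}\Big)\Big]=0 .
\end{equation}
This says that the $W^{F,k}$ are the coordinates of a $(\mathcal B_t)$-cylindrical Wiener process under $P$. Equivalently, $M_t=\exp(i\eta\cdot W^F_t+|\eta|^2t/2)$ is a $P$-martingale for every $\eta$; note that $M$ is continuous, bounded on bounded intervals, and $|M^{-1}|\le1$.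

\emph{Countably many conditions suffice.} For rational $s\ge0$ fix a countable $\pi$-system that contains $\mathcal C$ and generates $\mathcal B_s$; it exists by path continuity and separability of $H$. Let $\mathcal J_F$ be the countable family of integrands in \eqref{eq:mp} with rational $s<t$, $\eta\in\mathbb Q^n$, and $Y=1_C$ with $C$ in this $\pi$-system. If $E_P\Phi=0$ for all $\Phi\in\mathcal J_F$, then \eqref{eq:mp} holds in general: the monotone class theorem gives all $Y$, dominated convergence gives all $\eta$, and for real $s<t$ one takes rationals $s_j\downarrow s$, $t_j\to t$ and uses $\mathcal B_s\subset\mathcal B_{s_j}$.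

\begin{lemma}\label{lem:equiv}
The law of a weak solution starting at $x$ belongs to $\mathcal S_F(x)$. Conversely, if $P\in\mathcal S_F(x)$, then the canonical process under $P$, with the usual augmentation of $(\mathcal B_t)$ and $W^k=W^{F,k}$, is a weak solution starting at $x$.
\end{lemma}

\begin{proof}
Let $w$ be a continuous real function with $w_0=0$ and $g$ a locally bounded measurable one. Solving the linear equation for $\xi-w$ shows that for continuous $\xi$
\begin{equation}\label{eq:vc}
\begin{aligned}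
&\xi_t=\xi_0+\int_0^t(-\lambda\xi_s+g_s)\,ds+w_t\quad\forall t\\
\Longleftrightarrow\quad&\xi_t=e^{-\lambda t}\xi_0+\int_0^te^{-\lambda(t-s)}g_s\,ds+w_t-\lambda\int_0^te^{-\lambda(t-s)}w_s\,ds\quad\forall t.
\end{aligned}
\end{equation}
By \eqref{eq:conv}, the $k$-th coordinate of \eqref{eq:mild} is thus equivalent to $W^k=W^{F,k}(X)$. For a weak solution, $Y(X)$ is $\mathcal F_s$-measurable when $Y$ is $\mathcal B_s$-measurable, so \eqref{eq:mp} holds for the law. Conversely, let $P\in\mathcal S_F(x)$. Using \eqref{eq:mp} at times $s_j\downarrow s$ extends it to $Y$ measurable for $\bigcap_j\mathcal B_{s_j}$, and adding null sets changes nothing; so $W^F$ is a cylindrical Wiener process for the usual augmentation. Both sides of \eqref{eq:mild} are continuous in $H$ by Lemma~\ref{lem:conv} and have the same coordinates.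
\end{proof}

So the theorems assert that $\mathcal S_F(x)$ has at most one element. We call a bounded Borel $F$ \emph{well posed} if $\mathcal S_F(x)$ has exactly one element for every $x\in H$.

\subsection{Conditioning}

Recall that a $\mathcal C$-valued random variable $Z$ on a probability space $(E,\mathcal E,\mu)$ has, given any sub-$\sigma$-field $\mathcal G$, a regular conditional law: a $\mathcal G$-measurable kernel $e\mapsto\mu^e$ such that $E_\mu[\Psi(\zeta,Z)\,|\,\mathcal G](e)=\int\Psi(\zeta(e),\omega)\,\mu^e(d\omega)$ for $\mathcal G$-measurable $\zeta$ and bounded measurable $\Psi$. We use the following \emph{conditioning principle}: if $Z_0$ is $\mathcal G$-measurable and $\int_C\Phi(Z)\,d\mu=0$ for all $C\in\mathcal G$ and $\Phi\in\mathcal J_F$, then $\mu^e\in\mathcal S_F(Z_0(e))$ for $\mu$-a.e.\ $e$. Indeed, $\int\Phi\,d\mu^e=0$ a.e.\ for each of the countably many $\Phi$, and $\Psi(\zeta,\omega)=1\wedge|\zeta-\omega_0|$ with $\zeta=Z_0$ gives the initial condition.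

We also recall optional sampling: if $M$ is a continuous $(\mathcal B_t)$-martingale and $\sigma\le\tau$ are bounded stopping times, then $E[M_\tau|\mathcal B_\sigma]=M_\sigma$; also $M_{\cdot\wedge\tau}$ is a martingale for every stopping time $\tau$.

\begin{lemma}\label{lem:markov}
Let $F$ be Borel and locally bounded.
\begin{itemize}
\item[(a)] If $P\in\mathcal S_F(x)$ and $\tau$ is a $(\mathcal B_t)$-stopping time, then for $P$-a.e.\ $\omega\in\{\tau<\infty\}$ the regular conditional law of $\theta_\tau$ given $\mathcal B_\tau$ belongs to $\mathcal S_F(X_\tau(\omega))$.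
\item[(b)] If for every $y\in H$ and $r\ge0$ the law of $X_r$ is the same under all elements of $\mathcal S_F(y)$, then $\mathcal S_F(x)$ has at most one element for every $x$.
\item[(c)] If $\mathcal S_F(x)=\{Q_x\}$ for all $x\in H$, then $x\mapsto Q_x(C)$ is Borel for every $C\in\mathcal B$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) On $\{\tau<\infty\}$, \eqref{eq:WF} gives $(W^F_t-W^F_s)\circ\theta_\tau=W^F_{\tau+t}-W^F_{\tau+s}$. Let $C\in\mathcal B_\tau$ with $C\subset\{\tau\le N\}$, put $\tau_N=\tau\wedge N$, and let $Y$ be bounded and $\mathcal B_s$-measurable. Then $C\in\mathcal B_{\tau_N}$, and $Y\circ\theta_{\tau_N}$ is $\mathcal B_{\tau_N+s}$-measurable because each $X_{\tau_N+r}$, $r\le s$, is. Optional sampling at $\tau_N+s\le\tau_N+t$ gives $E_P[1_C\,(Y\circ\theta_\tau)\,M_{\tau+t}M_{\tau+s}^{-1}]=E_P[1_C\,(Y\circ\theta_\tau)]$. Multiplying by $e^{-|\eta|^2(t-s)/2}$, we obtain $E_P[1_C\,\Phi\circ\theta_\tau]=0$ for $\Phi\in\mathcal J_F$. Letting $N\to\infty$ we get this for all $C\in\mathcal B_\tau$, $C\subset\{\tau<\infty\}$.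 The conditioning principle applies on $\{\tau<\infty\}$ with $Z=\theta_\tau$, $Z_0=X_\tau$.

(b) Let $P,P'\in\mathcal S_F(x)$. We show by induction that the laws of $(X_{t_1},\dots,X_{t_n})$, $t_1<\dots<t_n$, agree; the case $n=1$ is the hypothesis. Assume agreement for $t_1,\dots,t_n$. To compare the two futures after $t_n$ we must condition both on the same variable, so we put the past into a density. Let $g:H^n\to[1,2]$ be Borel, $Y=g(X_{t_1},\dots,X_{t_n})$, $c=E_PY=E_{P'}Y$, and $\mu(C)=c^{-1}E_P[Y1_C\circ\theta_{t_n}]$; define $\mu'$ from $P'$ in the same way. By the induction hypothesis $X_0$ has the same law $\nu$ under $\mu$ and $\mu'$. For bounded Borel $\varphi$ and $\Phi\in\mathcal J_F$ with data $s<t$, $C$,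
\[
E_\mu[\varphi(X_0)\Phi]=c^{-1}E_P\big[Y\varphi(X_{t_n})\,\Phi\circ\theta_{t_n}\big]=0
\]
by \eqref{eq:mp} at times $t_n+s<t_n+t$, since $Y\varphi(X_{t_n})1_C\circ\theta_{t_n}$ is $\mathcal B_{t_n+s}$-measurable. By the conditioning principle the conditional laws $\mu_y=\mu(\cdot\,|X_0=y)$ lie in $\mathcal S_F(y)$ for $\nu$-a.e.\ $y$, and so do the $\mu'_y$. The hypothesis gives, for bounded Borel $f$ and $r>0$,
\[
E_\mu f(X_r)=\int E_{\mu_y}f(X_r)\,\nu(dy)=\int E_{\mu'_y}f(X_r)\,\nu(dy)=E_{\mu'}f(X_r),
\]
that is, $E_P[Yf(X_{t_n+r})]=E_{P'}[Yf(X_{t_n+r})]$. Every bounded Borel $g$ is a linear combination of functions with values in $[1,2]$, so the $(n+1)$-dimensional laws agree.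

(c) The space $\mathcal P(\mathcal C)$ of probability measures with the weak topology is Polish, and $P\mapsto\int\Phi\,dP$ is Borel for bounded Borel $\Phi$ by the monotone class theorem. The set $\bigcup_x\mathcal S_F(x)$ consists of those $P$ for which the law of $X_0$ is a Dirac mass (a closed condition) and $\int\Phi\,dP=0$ for $\Phi\in\mathcal J_F$; so it is Borel. On it, the map sending $P$ to its starting point is continuous, and by hypothesis it is a bijection onto $H$. The Lusin--Souslin theorem (an injective Borel map between Polish spaces, defined on a Borel set, sends Borel sets to Borel sets) shows that the inverse $x\mapsto Q_x$ is Borel.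
\end{proof}

\subsection{Finite-dimensional changes of drift}

We use Girsanov's theorem in this form: if $W$ is a cylindrical Wiener process and $b$ is a bounded progressively measurable process with values in $\Pi_nH$, then $Z_t=\exp(\int_0^t\langle b,dW\rangle-\frac12\int_0^t|b|^2ds)$ is a positive martingale with mean one, and under $Z_T\mathbb P$ the process $W-\int_0^\cdot b\,ds$ is a cylindrical Wiener process on $[0,T]$. This is the finite-dimensional theorem applied to $(W^1,\dots,W^{n'})$ for each $n'\ge n$, with the same $Z$.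

\begin{lemma}\label{lem:girsanov}
Let $F$ be Borel and locally bounded, $b:H\to\Pi_nH$ bounded and Borel, and $\hat F=F+(-A)^{-1/2}b$. For every $x$ there is a map from $\mathcal S_F(x)$ onto $\mathcal S_{\hat F}(x)$. In particular, if $\mathcal S_F(x)$ is nonempty, or has at most one element, then the same holds for $\mathcal S_{\hat F}(x)$.
\end{lemma}

\begin{proof}
By \eqref{eq:WF}, $W^{\hat F}=W^F-\int_0^\cdot b(X)\,ds$. Let $b^j_s=2^j\int_{(l-1)2^{-j}}^{l2^{-j}}b(X_r)\,dr$ for $s\in(l2^{-j},(l+1)2^{-j}]$, $l\ge1$, and $b^j_s=0$ for $s\le2^{-j}$. These are uniformly bounded $(\mathcal B_s)$-adapted step processes, and $b^j\to b(X)$ in $L^2(0,t)$ along every path, since dyadic averages converge in $L^2$ and translation is continuous in $L^2$. Hence for $P\in\mathcal S_F(x)$ the integral $\int_0^t\langle b(X),dW^F\rangle$ is the $L^2(P)$-limit of the pathwise sums $\int_0^t\langle b^j,dW^F\rangle$, and we may take it $\mathcal B_t$-measurable.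

Given $P\in\mathcal S_F(x)$, let $Z_t=\exp(\int_0^t\langle b(X),dW^F\rangle-\frac12\int_0^t|b(X)|^2ds)$. The measures $Z_mP$ on $\mathcal B_m$, $m\in\mathbb N$, are consistent because $Z$ is a martingale. The $\sigma$-field $\mathcal B_m$ is the preimage of the Borel sets of $C([0,m];H)$, and $\mathcal C$ is the projective limit of these Polish spaces, so Kolmogorov's extension theorem gives a unique $\hat P$ on $\mathcal B$ with $\hat P=Z_tP$ on $\mathcal B_t$ for all $t$. Each condition \eqref{eq:mp} involves a bounded time interval, so $\hat P\in\mathcal S_{\hat F}(x)$ by Girsanov's theorem.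

To see that $P\mapsto\hat P$ is onto, let $P_1\in\mathcal S_{\hat F}(x)$. The same construction for $\hat F$ and $-b$ gives $P\in\mathcal S_F(x)$ with $P=Z'_tP_1$ on $\mathcal B_t$, where $Z'_t=\exp(-\int_0^t\langle b(X),dW^{\hat F}\rangle-\frac12\int_0^t|b(X)|^2ds)>0$. In the pathwise identity $\int_0^t\langle b^j,dW^F\rangle=\int_0^t\langle b^j,dW^{\hat F}\rangle+\int_0^t\langle b^j,b(X)\rangle\,ds$ the left side converges in $L^2(P)$ and the right side in $L^2(P_1)$. The two measures are equivalent on $\mathcal B_t$, so the limits agree a.s., which gives $(Z'_t)^{-1}=Z_t$. Thus $P_1=Z_tP$ on $\mathcal B_t$ for all $t$, and $P_1=\hat P$.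
\end{proof}

\section{Maximal regularity in $L^2(\gamma)$}\label{sec:maxreg}

Fix $x\in H$ and $T>0$, and let $\gamma_t$, $\gamma$, $\mathcal R_r$, $u_f$, $L$ be as in Section~\ref{sec:models}. The identity
\begin{equation}\label{eq:q}
q_k(s)=e^{-2\lambda_k(s-t)}q_k(t)+q_k(s-t),\qquad t\le s,
\end{equation}
gives the semigroup law $\mathcal R_{r+h}=\mathcal R_h\mathcal R_r$ and $\int\mathcal R_{s-t}\phi\,d\gamma_t=\int\phi\,d\gamma_s$. With Jensen's inequality, the latter shows that $\mathcal R_{s-t}$ is a contraction from $L^2(\gamma_s)$ to $L^2(\gamma_t)$.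

Let $\mathcal D$ be the set of functions $f(t,y)=g(t,y_1,\dots,y_n)$ with $n\ge1$ and $g\in C_c^\infty((0,T)\times\mathbb R^n)$. It is dense in $L^2(\gamma)$: functions of $(t,y_1,\dots,y_n)$, $n\ge1$, are dense by martingale convergence, since these variables generate the Borel sets, and $C_c^\infty((0,T)\times\mathbb R^n)$ is dense in $L^2$ of the image of $\gamma$, a finite measure that does not charge $t\in\{0,T\}$.

Let $f\in\mathcal D$, extended smoothly by $0$ to times $\ge T$, and $u=u_f$. Then
\[
u(t,y)=\int_0^T\mathcal R_r[f(t+r,\cdot)](y)\,dr=\int_0^T\mathbb E\,g\Big(t+r,\big(e^{-\lambda_kr}y_k+W_A^k(r)\big)_{k\le n}\Big)dr ,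
\]
so $u$ depends only on $(t,y_1,\dots,y_n)$, is smooth on $[0,T]\times\mathbb R^n$ with bounded derivatives, and $u(T,\cdot)=0$. For smooth $\phi$ on $\mathbb R^n$ with bounded derivatives, It\^o's formula gives $\partial_r\mathcal R_r\phi=\mathcal R_rL\phi$. Applying this at $h=0$ to $\mathcal R_h(\mathcal R_r\phi)=\mathcal R_{r+h}\phi$ gives $\partial_r\mathcal R_r\phi=L\mathcal R_r\phi$. Hence $\partial_r\{\mathcal R_r[f(t+r)]\}=\mathcal R_r[\partial_tf(t+r)]+L\mathcal R_r[f(t+r)]$, and integrating over $r\in[0,T]$ with $f(t+T)=0$,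
\begin{equation}\label{eq:kolm}
\partial_tu+Lu=-f\quad\text{on }[0,T]\times H .
\end{equation}

\begin{proposition}\label{prop:maxreg}
For every $f\in\mathcal D$,
\[
\int_0^T\!\!\int_H|(-A)^{1/2}Du_f|^2\,d\gamma_t\,dt\le2\|f\|^2 .
\]
\end{proposition}

\begin{proof}
We follow Example~\ref{ex:stationary}, with a Hermite basis that moves with $\gamma_t$. For $\alpha\in\mathbb N_0^n$ and $t>0$ let
\[
\psi_\alpha(t,y)=\prod_{k\le n}h_{\alpha_k}\big(\xi_k(t,y)\big),\qquad\xi_k(t,y)=\frac{y_k-m^k_t}{\sqrt{q_k(t)}} .
\]
For fixed $t$ this is an orthonormal basis of the functions of $y_1,\dots,y_n$ in $L^2(\gamma_t)$. Put $f_\alpha(t)=\int f(t)\psi_\alpha(t)\,d\gamma_t$ and $u_\alpha(t)=\int u(t)\psi_\alpha(t)\,d\gamma_t$.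

\emph{Diagonalization.} Let $0<t<s$. As $m^k_s=e^{-\lambda_k(s-t)}m^k_t$, the $k$-th coordinate of $e^{(s-t)A}y+W_A(s-t)-m_s$ has the law of $e^{-\lambda_k(s-t)}(y_k-m^k_t)+\sqrt{q_k(s-t)}\,\zeta_k$, with independent $\zeta_k\sim N(0,1)$. Dividing by $\sqrt{q_k(s)}$ and using \eqref{eq:q}, we get $\varrho_k\xi_k(t,y)+\sqrt{1-\varrho_k^2}\,\zeta_k$ with
\[
\varrho_k=\frac{\rho_k(t)}{\rho_k(s)},\qquad\rho_k(t)=e^{\lambda_kt}\sqrt{q_k(t)} .
\]
By \eqref{eq:mehler}, $\mathcal R_{s-t}[\psi_\alpha(s)]=\rho^\alpha(t)\rho^\alpha(s)^{-1}\psi_\alpha(t)$, where $\rho^\alpha=\prod_k\rho_k^{\alpha_k}$. We expand $f(s)$ in $L^2(\gamma_s)$ and apply the contraction $\mathcal R_{s-t}$ term by term; then \eqref{eq:u} and Fubini's theorem give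
\[
u_\alpha(t)=\rho^\alpha(t)\int_t^T\rho^\alpha(s)^{-1}f_\alpha(s)\,ds .
\]
Since $q_k'=1-2\lambda_kq_k$, we have $(\log\rho_k)'=\lambda_k+\frac{1-2\lambda_kq_k}{2q_k}=\frac1{2q_k}$. The function $f_\alpha(s)=\mathbb E\big[g\big(s,(m^k_s+\sqrt{q_k(s)}\,\zeta_k)_{k\le n}\big)\prod_kh_{\alpha_k}(\zeta_k)\big]$ is continuous by dominated convergence. Therefore, on $(0,T]$,
\begin{equation}\label{eq:ode}
u_\alpha'=\tfrac12a_\alpha u_\alpha-f_\alpha,\qquad u_\alpha(T)=0,\qquad a_\alpha(t)=\sum_k\frac{\alpha_k}{q_k(t)} .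
\end{equation}

\emph{The gradient.} For $\zeta\sim N(0,1)$ and smooth $\phi$ with $\phi,\phi'$ bounded, integration by parts and \eqref{eq:hermite} give $\mathbb E[\phi'(\zeta)h_j(\zeta)]=\mathbb E[\phi(\zeta)(\zeta h_j(\zeta)-h_j'(\zeta))]=\sqrt{j+1}\,\mathbb E[\phi(\zeta)h_{j+1}(\zeta)]$. As $\partial_k=q_k^{-1/2}\partial_{\xi_k}$, this yields $\int\partial_ku\,\psi_\beta\,d\gamma_t=\sqrt{(\beta_k+1)/q_k(t)}\,u_{\beta+\epsilon_k}(t)$. By Parseval's identity $\int|\partial_ku|^2d\gamma_t=\sum_\alpha\alpha_kq_k(t)^{-1}u_\alpha(t)^2$, and so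
\[
\int|(-A)^{1/2}Du|^2d\gamma_t=\sum_\alpha c_\alpha(t)u_\alpha(t)^2,\qquad c_\alpha(t)=\sum_k\frac{\lambda_k\alpha_k}{q_k(t)} .
\]

\emph{The scalar estimate.} In equilibrium, $q_k=1/(2\lambda_k)$, these coefficients are $\frac12a_\alpha=\Lambda_\alpha$ and $c_\alpha=2\sum_k\lambda_k^2\alpha_k$, as in Example~\ref{ex:stationary}. Now the weight $c_\alpha(t)$ blows up as $t\downarrow0$, but the damping $a_\alpha(t)$ blows up at the same rate. Precisely, for $\alpha\ne0$ and $\Lambda=\Lambda_\alpha>0$,
\[
a_\alpha\ge2\Lambda,\qquad \Lambda a_\alpha=\sum_{j,k}\frac{\lambda_j\alpha_j\alpha_k}{q_k}\ge\sum_k\frac{\lambda_k\alpha_k^2}{q_k}\ge c_\alpha ;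
\]
the first bound holds because $q_k\le1/(2\lambda_k)$, the last because the $\alpha_k$ are nonnegative integers. Fix $\delta\in(0,T)$ and let $I=\int_\delta^Ta_\alpha u_\alpha^2\,dt<\infty$. Integrating $(u_\alpha^2)'=a_\alpha u_\alpha^2-2f_\alpha u_\alpha$, which follows from \eqref{eq:ode}, gives $-u_\alpha(\delta)^2=I-2\int_\delta^Tf_\alpha u_\alpha\,dt$. Hence
\[
I\le2\|f_\alpha\|_{L^2(0,T)}\Big(\int_\delta^Tu_\alpha^2\,dt\Big)^{1/2}\le2\|f_\alpha\|_{L^2(0,T)}\Big(\frac I{2\Lambda}\Big)^{1/2},
\]
so $\int_\delta^Tc_\alpha u_\alpha^2\,dt\le\Lambda I\le2\|f_\alpha\|^2_{L^2(0,T)}$. Let $\delta\to0$ and sum over $\alpha\ne0$, noting that $c_0=0$ and $\sum_\alpha\|f_\alpha\|_{L^2(0,T)}^2=\|f\|^2$.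
\end{proof}

The constant does not depend on $n$, $x$, $T$, or the eigenvalues; the trace condition played no role in the computation.

\section{Small drifts: occupation bound and uniqueness}\label{sec:small}

We keep $x$ and $T$ fixed. In this section $W$ is a cylindrical Wiener process on a stochastic basis with the usual conditions, and $G$ is a bounded progressively measurable $H$-valued process, not necessarily of the form $F(X)$.

\begin{lemma}\label{lem:ito}
Let $X_t=m_t+S_t(G)+W_A(t)$. For every $f\in\mathcal D$,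
\[
\mathbb E\int_0^Tf(t,X_t)\,dt=\int f\,d\gamma+\mathbb E\int_0^T\langle G_t,(-A)^{1/2}Du_f(t,X_t)\rangle\,dt .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:vc}, $dX^k=(-\lambda_kX^k+\lambda_k^{1/2}G^k)\,dt+dW^k$. The function $u=u_f$ depends on finitely many coordinates, so It\^o's formula and \eqref{eq:kolm} give
\[
du(t,X_t)=\big(-f(t,X_t)+\langle G_t,(-A)^{1/2}Du(t,X_t)\rangle\big)dt+\sum_{k\le n}\partial_ku(t,X_t)\,dW^k_t .
\]
The stochastic integral has mean zero because $Du$ is bounded. Finally $u(T,\cdot)=0$ and $u(0,x)=\int_0^T\mathcal R_s[f(s)](x)\,ds=\int f\,d\gamma$.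
\end{proof}

Say that a continuous $H$-valued process $X$ satisfies the \emph{occupation bound with constant $C$} if $\mathbb E\int_0^Tf(t,X_t)\,dt\le C\|f\|$ for all Borel $f\ge0$ on $[0,T]\times H$. This depends only on the law of $X$, and it means that $f\mapsto\mathbb E\int_0^Tf(t,X_t)\,dt$ is a well-defined functional of norm at most $C$ on $L^2(\gamma)$.

\begin{lemma}\label{lem:stab}
Let $X^n$, $X$ be continuous processes on one probability space such that $X^n_t\to X_t$ a.s.\ for every $t\le T$. If every $X^n$ satisfies the occupation bound with constant $C$, so does $X$.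
\end{lemma}

\begin{proof}
Let $\pi$ be the occupation measure of $X$. By dominated convergence $|\int f\,d\pi|\le C\|f\|$ for bounded continuous $f$. Such functions are dense in $L^2(\pi+\gamma)$, as for any finite Borel measure on a metric space, and both sides are continuous in that norm. So the inequality holds for bounded Borel $f$, and by monotone convergence for Borel $f\ge0$.
\end{proof}

We now prove (ii). Lemma~\ref{lem:ito} and Proposition~\ref{prop:maxreg} bound the norm $\Theta$ of the occupation functional by $\sqrt T+\sqrt2\,\kappa\,\Theta$, which is useless unless we know that $\Theta<\infty$. We therefore truncate the drift \emph{process} to finitely many modes. Girsanov's theorem then gives finiteness with a bad constant, and the inequality improves it to a constant independent of the truncation. The truncated process solves no closed equation; this is why $G$ is allowed to be a general process.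

\begin{proposition}\label{prop:krylov}
If $|G|\le\kappa<1/\sqrt2$, then $X_t=m_t+S_t(G)+W_A(t)$ satisfies the occupation bound with constant $C_T=\sqrt T/(1-\sqrt2\,\kappa)$.
\end{proposition}

\begin{proof}
Let $X^N_t=m_t+S_t(\Pi_NG)+W_A(t)$.

\emph{Step 1: finiteness.} The process $b=(-A)^{1/2}\Pi_NG$ takes values in $\Pi_NH$ and $|b|^2\le\lambda_N\kappa^2$. Under $\mathbb Q=\exp(-\int_0^T\langle b,dW\rangle-\frac12\int_0^T|b|^2dt)\,\mathbb P$ the process $\widetilde W=W+\int_0^\cdot b\,ds$ is a cylindrical Wiener process on $[0,T]$. Its stochastic convolution is $\widetilde W_A=W_A+S(\Pi_NG)$, so $X^N_t=m_t+\widetilde W_A(t)$ has law $\gamma_t$ under $\mathbb Q$. The density $D=d\mathbb P/d\mathbb Q=\exp(\int_0^T\langle b,d\widetilde W\rangle-\frac12\int_0^T|b|^2dt)$ satisfies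
\[
\mathbb E_{\mathbb Q}D^2=\mathbb E_{\mathbb Q}\Big[e^{\int_0^T\langle2b,d\widetilde W\rangle-\frac12\int_0^T|2b|^2dt}\,e^{\int_0^T|b|^2dt}\Big]\le e^{\lambda_N\kappa^2T}.
\]
By the Cauchy--Schwarz inequality, used twice,
\[
\mathbb E\int_0^T|f|(t,X^N_t)\,dt\le e^{\lambda_N\kappa^2T/2}\int_0^T\Big(\int f(t)^2d\gamma_t\Big)^{1/2}dt\le e^{\lambda_N\kappa^2T/2}\sqrt T\,\|f\| .
\]
So $\ell_N(f)=\mathbb E\int_0^Tf(t,X^N_t)\,dt$ is a bounded functional on $L^2(\gamma)$; let $\Theta_N<\infty$ be its norm.

\emph{Step 2: a uniform bound.} For $f\in\mathcal D$, Lemma~\ref{lem:ito} with $\Pi_NG$ and Proposition~\ref{prop:maxreg} give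
\[
|\ell_N(f)|\le\sqrt T\,\|f\|+\kappa\,\ell_N\big(|(-A)^{1/2}Du_f|\big)\le\big(\sqrt T+\sqrt2\,\kappa\,\Theta_N\big)\|f\| .
\]
Since $\mathcal D$ is dense, $\Theta_N\le\sqrt T+\sqrt2\,\kappa\,\Theta_N$. As $\Theta_N<\infty$ and $\sqrt2\,\kappa<1$, this gives $\Theta_N\le C_T$.

\emph{Step 3: the limit.} By \eqref{eq:smooth} and dominated convergence, $|X_t-X^N_t|\le\int_0^t(2e(t-s))^{-1/2}|(I-\Pi_N)G_s|\,ds\to0$. Lemma~\ref{lem:stab} finishes the proof.
\end{proof}

\begin{proposition}\label{prop:small}
Let $F:H\to H$ be Borel with $|F|\le\kappa<1/\sqrt2$. Then every $P\in\mathcal S_F(x)$ satisfies the occupation bound with constant $C_T$, and $\mathcal S_F(x)$ has at most one element for every $x\in H$.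
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:equiv}, under $P\in\mathcal S_F(x)$ the canonical process is of the form treated in Proposition~\ref{prop:krylov}, with $G=F(X)$. This is the first claim. Let $P_1,P_2\in\mathcal S_F(x)$ have occupation measures $\pi_1,\pi_2$. Then $\ell(f)=\int f\,d\pi_1-\int f\,d\pi_2$ is a functional on $L^2(\gamma)$ of norm $\Theta\le2C_T<\infty$. Lemma~\ref{lem:ito} gives \eqref{eq:scheme} for $\pi_1$ and $\pi_2$ and all $f\in\mathcal D$. Here it matters that the drift is one and the same function of the state: subtracting, we get $\ell(f)=\ell(\langle F,(-A)^{1/2}Du_f\rangle)$. By Proposition~\ref{prop:maxreg}, $|\ell(f)|\le\sqrt2\,\kappa\,\Theta\|f\|$ on $\mathcal D$, so $\Theta\le\sqrt2\,\kappa\,\Theta$ and $\Theta=0$. Testing with $f(t,y)=\chi(t)\varphi(y)$, $\chi$ bounded Borel and $\varphi\in C_b(H)$, we find $E_{P_1}\varphi(X_t)=E_{P_2}\varphi(X_t)$ for a.e.\ $t\le T$, hence for all $t\le T$ by continuity in $t$. Since $T$ and $x$ are arbitrary, Lemma~\ref{lem:markov}(b) applies.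
\end{proof}

\section{Existence for bounded drifts}\label{sec:exist}

To localize, we shall stop a solution when it leaves a ball and continue it with a solution of a modified equation. This requires existence for the modified equation from every point.

\begin{lemma}\label{lem:compact}
Let $F_n$ be Borel with $|F_n|\le K$, and $P_n\in\mathcal S_{F_n}(x)$.
\begin{itemize}
\item[(a)] Along a subsequence there are, on some probability space, $\mathcal C$-valued random variables $X^n$ with law $P_n$ and $X^\infty$ such that $X^n\to X^\infty$ a.s.\ in $\mathcal C$.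
\item[(b)] If $F$ is bounded and Borel and $\mathbb E\int_0^T|F_n(X^n_t)-F(X^\infty_t)|\,dt\to0$ along this subsequence for every $T$, then the law of $X^\infty$ belongs to $\mathcal S_F(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Under $P_n$ we have $X=e^{\cdot A}x+S(F_n(X))+W_A$ by Lemma~\ref{lem:equiv}. The law of $W_A$ on the Polish space $\mathcal C$ does not depend on $n$, so for $\varepsilon>0$ there is a compact $\mathcal K_\varepsilon\subset\mathcal C$ carrying mass at least $1-\varepsilon$. By Lemma~\ref{lem:conv}(b) and a diagonal argument, $\{S(g):|g|\le K\}$ has compact closure $\mathcal K$ in $\mathcal C$. The set $e^{\cdot A}x+\mathcal K+\mathcal K_\varepsilon$ is compact and has $P_n$-measure at least $1-\varepsilon$. So $(P_n)$ is tight, a subsequence converges weakly by Prokhorov's theorem, and Skorokhod's representation theorem gives the claim.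

(b) By \eqref{eq:WF}, $W^{F_n,k}_t(X^n)\to W^{F,k}_t(X^\infty)$ in probability. Hence \eqref{eq:mp} passes to the limit when $Y$ is a bounded continuous function of finitely many $X_{s_i}$, $s_i\le s$. These $Y$ form a class closed under products that generates $\mathcal B_s$, so the monotone class theorem gives all $Y$. Also $X^\infty_0=x$.
\end{proof}

\begin{corollary}\label{cor:exist}
If $F$ is bounded and continuous, then $\mathcal S_F(x)\ne\emptyset$ for every $x$.
\end{corollary}

\begin{proof}
The law of $e^{\cdot A}x+W_A$ is in $\mathcal S_0(x)$ by Lemmas~\ref{lem:conv} and~\ref{lem:equiv}. Lemma~\ref{lem:girsanov} with $b=(-A)^{1/2}\Pi_nF$ gives $P_n\in\mathcal S_{\Pi_nF}(x)$. If $y_n\to y$, then $|\Pi_nF(y_n)-F(y)|\le|F(y_n)-F(y)|+|(I-\Pi_n)F(y)|\to0$. So the hypothesis of Lemma~\ref{lem:compact}(b) holds by dominated convergence.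
\end{proof}

For a discontinuous drift, $F(X^n_t)$ need not converge to $F(X^\infty_t)$. The occupation bound replaces continuity: the processes spend little time where $F$ differs much from a continuous approximation.

\begin{proposition}\label{prop:wellposed}
Let $\hat F$ be bounded and Borel with $\sup_H|(I-\Pi_n)\hat F|<1/\sqrt2$ for some $n$. Then $\hat F$ is well posed.
\end{proposition}

\begin{proof}
Write $\hat F=F+(-A)^{-1/2}b$ with $F=(I-\Pi_n)\hat F$ and $b=(-A)^{1/2}\Pi_n\hat F$, which is bounded, Borel, and $\Pi_nH$-valued. By Lemma~\ref{lem:girsanov} it suffices to show that $F$ is well posed. Let $\kappa=\sup|F|<1/\sqrt2$. Uniqueness is Proposition~\ref{prop:small}.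

For existence fix $x$ and let $\bar\gamma=\int_0^\infty e^{-t}\gamma_t\,dt$, a probability measure on $H$; for Borel $\phi$ on $H$, viewed as a function of $(t,y)$, we have $\|\phi\|^2\le e^T\int\phi^2d\bar\gamma$. Bounded continuous maps are dense in $L^2(\bar\gamma;H)$: approximate by $\Pi_j$-projections and then coordinatewise. Take such maps converging to $F$ and compose them with the nearest-point projection onto the closed ball of radius $\kappa$, which is $1$-Lipschitz and fixes the values of $F$. We obtain continuous $F_j$ with $|F_j|\le\kappa$ and $\varepsilon_j:=\big\||F_j-F|\big\|\to0$ for every $T$.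

Let $P_j\in\mathcal S_{F_j}(x)$ (Corollary~\ref{cor:exist}) and take $X^j\to X^\infty$ as in Lemma~\ref{lem:compact}(a). Each $X^j$ satisfies the occupation bound with constant $C_T$ by Proposition~\ref{prop:small}, and so does $X^\infty$ by Lemma~\ref{lem:stab}. Inserting $F_l(X^j_t)$ and $F_l(X^\infty_t)$,
\[
\mathbb E\int_0^T|F_j(X^j_t)-F(X^\infty_t)|\,dt\le C_T(\varepsilon_j+\varepsilon_l)+\mathbb E\int_0^T|F_l(X^j_t)-F_l(X^\infty_t)|\,dt+C_T\varepsilon_l .
\]
As $j\to\infty$ the middle term tends to $0$ because $F_l$ is bounded and continuous. So the upper limit of the left side is at most $2C_T\varepsilon_l$ for every $l$, hence $0$. Lemma~\ref{lem:compact}(b) gives an element of $\mathcal S_F(x)$.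
\end{proof}

\section{Localization and proof of the theorems}\label{sec:local}

For a stopping time $\tau$ let $X^\tau=X_{\cdot\wedge\tau}$, a $\mathcal B_\tau$-measurable map into $\mathcal C$. For open $U\subset H$ let $\sigma_U=\inf\{t:X_t\notin U\}$. It is a $(\mathcal B_t)$-stopping time: $\sigma_U=\infty$ if $U=H$, and otherwise $\{\sigma_U\le t\}=\{\inf_{r\in[0,t]\cap\mathbb Q}d(X_r,U^c)=0\}$, since $U^c$ is closed. We use two elementary facts (Galmarino):
\begin{itemize}
\item[(G1)] if $Y$ is $\mathcal B_s$-measurable and $\omega=\omega'$ on $[0,s]$, then $Y(\omega)=Y(\omega')$, since the sets that do not separate $\omega$ from $\omega'$ form a $\sigma$-field;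
\item[(G2)] if $\tau(\omega)<\infty$ and $\omega'=\omega$ on $[0,\tau(\omega)]$, then $\tau(\omega')=\tau(\omega)$, by (G1) for $\{\tau=t\}\in\mathcal B_t$ with $t=\tau(\omega)$. In particular $\tau(X^\tau)=\tau$.
\end{itemize}
For $\omega,\omega'\in\mathcal C$ and $a\in[0,\infty]$ define the glued path
\[
(\omega\star_a\omega')_t=\omega_{t\wedge a}+\omega'_{(t-a)^+}-\omega'_0 .
\]
It is continuous, depends measurably on $(\omega,a,\omega')$, equals $\omega$ on $[0,a]$, and equals $\omega'_{\cdot-a}$ on $[a,\infty)$ when $a<\infty$ and $\omega'_0=\omega_a$.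

\begin{lemma}\label{lem:glue}
Let $F$ be Borel and locally bounded, $\hat F$ well posed with $\mathcal S_{\hat F}(y)=\{Q_y\}$, and $F=\hat F$ on the open set $U$. If $P\in\mathcal S_F(x)$, then $X^{\sigma_U}$ has the same law under $P$ and under $Q_x$.
\end{lemma}

\begin{proof}
Let $\tau=\sigma_U$. On $\mathcal C\times\mathcal C$ consider the probability $P(d\omega)\,Q_{X_\tau(\omega)}(d\omega')$, with $Q_x$ in place of $Q_{X_\tau(\omega)}$ if $\tau(\omega)=\infty$; it is well defined by Lemma~\ref{lem:markov}(c). Denote its expectation by $\mathbb E$, write $\tau=\tau(\omega)$, and let $\hat X=\omega\star_\tau\omega'$ and $\hat W=W^{\hat F}(\hat X)$. Almost surely $\omega'_0=\omega_\tau$ on $\{\tau<\infty\}$. We verify \eqref{eq:mp} for $\hat F$ and the law of $\hat X$. Let $s<t$ and let $Y$ be bounded and $\mathcal B_s$-measurable.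

On $\{\tau\le s\}$ fix $\omega$. As a function of $\omega'$, $Y(\hat X)$ is $\mathcal B_{s-\tau}$-measurable, and a.s.\ $\hat W_t-\hat W_s=(W^{\hat F}_{t-\tau}-W^{\hat F}_{s-\tau})(\omega')$. So \eqref{eq:mp} for $Q_{X_\tau(\omega)}$ at times $s-\tau<t-\tau$ gives
\[
\mathbb E\big[1_{\{\tau\le s\}}Y(\hat X)\big(e^{i\eta\cdot(\hat W_t-\hat W_s)}-e^{-|\eta|^2(t-s)/2}\big)\big]=0 .
\]

On $\{s<\tau\}$ we have $Y(\hat X)=Y(\omega)$ by (G1). Since $\omega_r\in U$ for $r<\tau$, where $F=\hat F$, a.s.
\[
\hat W_t-\hat W_s=(W^F_{t\wedge\tau}-W^F_s)(\omega)+W^{\hat F}_{(t-\tau)^+}(\omega').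
\]
Integrating over $\omega'$ first produces the factor $e^{-|\eta|^2(t-\tau)^+/2}$, and $(t-\tau)^+=(t-s)-(t\wedge\tau-s)$. With the $P$-martingale $M_r=\exp(i\eta\cdot W^F_r+|\eta|^2r/2)$,
\[
\mathbb E\big[1_{\{s<\tau\}}Y(\hat X)e^{i\eta\cdot(\hat W_t-\hat W_s)}\big]=e^{-|\eta|^2(t-s)/2}E_P\big[1_{\{s<\tau\}}Y M_{s\wedge\tau}^{-1}M_{t\wedge\tau}\big]=e^{-|\eta|^2(t-s)/2}E_P\big[1_{\{s<\tau\}}Y\big],
\]
because $M_{\cdot\wedge\tau}$ is a martingale and $1_{\{s<\tau\}}YM_{s\wedge\tau}^{-1}$ is bounded and $\mathcal B_s$-measurable.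

Adding the two cases, and noting $\hat X_0=x$ a.s., the law of $\hat X$ is in $\mathcal S_{\hat F}(x)=\{Q_x\}$. By (G2), $\sigma_U(\hat X)=\tau(\omega)$, so $\hat X$ stopped on leaving $U$ is $X^\tau(\omega)$.
\end{proof}

We now iterate over a countable cover. Balls in $H$ are not compact, so the radii cannot be bounded below. To prevent the exit times from accumulating we always choose the ball of smallest index whose concentric half-ball contains the current position.

\begin{proposition}\label{prop:local}
Let $F$ be Borel and locally bounded, and let $U_j=B(y_j,r_j)$, $j\in\mathbb N$, satisfy $\bigcup_jB(y_j,r_j/2)=H$. Suppose that for each $j$ there is a well-posed $F_j$ with $F_j=F$ on $U_j$. Then $\mathcal S_F(x)$ has at most one element for every $x$.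
\end{proposition}

\begin{proof}
Let $j(y)=\min\{j:y\in B(y_j,r_j/2)\}$, a Borel function, and $\sigma=\sigma_{U_{j(X_0)}}$. Put $\tau_0=0$ and $\tau_{m+1}=\tau_m+\sigma\circ\theta_{\tau_m}=\inf\{t\ge\tau_m:X_t\notin U_{j(X_{\tau_m})}\}$, with $\tau_{m+1}=\infty$ if $\tau_m=\infty$. These are $(\mathcal B_t)$-stopping times by induction:
\[
\{\tau_{m+1}\le t\}=\bigcup_l\Big(\{\tau_m\le t,\ j(X_{\tau_m})=l\}\cap\Big\{\inf_{r\in[0,t]\cap\mathbb Q}d\big(X_{(r\vee\tau_m)\wedge t},U_l^c\big)=0\Big\}\Big),
\]
because on $\{\tau_m\le t\}$ the times $(r\vee\tau_m)\wedge t$ are dense in $[\tau_m,t]$.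

\emph{The times $\tau_m$ tend to infinity on every path.} Otherwise $\tau_m\uparrow\tau^*<\infty$ and $X_{\tau_m}\to p=X_{\tau^*}$. For large $m$, $X_{\tau_m}$ lies in the open ball $B(y_{j(p)},r_{j(p)}/2)$, so $l=j(X_{\tau_m})\le j(p)$. Since $X_{\tau_m}\in B(y_l,r_l/2)$ and $X_{\tau_{m+1}}\notin B(y_l,r_l)$, we get $|X_{\tau_{m+1}}-X_{\tau_m}|\ge\min_{l\le j(p)}r_l/2>0$, a contradiction.

\emph{Induction on $m$.} Let $\mathcal S_{F_l}(y)=\{Q^l_y\}$ and $K(y,C)=\sum_l1_{\{j(y)=l\}}Q^l_y(X^{\sigma_{U_l}}\in C)$, a Borel kernel by Lemma~\ref{lem:markov}(c). Let $P\in\mathcal S_F(x)$. By Lemma~\ref{lem:markov}(a), for a.e.\ $\omega\in\{\tau_m<\infty\}$ the conditional law $P^\omega$ of $\theta_{\tau_m}$ given $\mathcal B_{\tau_m}$ lies in $\mathcal S_F(y)$ with $y=X_{\tau_m}(\omega)$. Under $P^\omega$ we have $\sigma=\sigma_{U_{j(y)}}$ a.s., so $X^\sigma$ has law $K(y,\cdot)$ by Lemma~\ref{lem:glue}. On $\{\tau_m<\infty\}$, $X^{\tau_{m+1}}=X^{\tau_m}\star_{\tau_m}(X^\sigma\circ\theta_{\tau_m})$, and on $\{\tau_m=\infty\}$, $X^{\tau_{m+1}}=X^{\tau_m}$.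 Using $\tau_m(X^{\tau_m})=\tau_m$ from (G2), for bounded Borel $\Phi$ on $\mathcal C$ we get $E_P\Phi(X^{\tau_{m+1}})=E_P\Psi(X^{\tau_m})$, where
\[
\Psi(\omega)=1_{\{\tau_m(\omega)<\infty\}}\int\Phi\big(\omega\star_{\tau_m(\omega)}\omega'\big)\,K\big(\omega_{\tau_m(\omega)},d\omega'\big)+1_{\{\tau_m(\omega)=\infty\}}\Phi(\omega)
\]
does not depend on $P$. Under every $P\in\mathcal S_F(x)$, $X^{\tau_0}$ is the constant path $x$. By induction the law of $X^{\tau_m}$ is the same for all $P\in\mathcal S_F(x)$. Since $\tau_m\to\infty$, $X^{\tau_m}\to X$ in $\mathcal C$, so $E_P\Phi=\lim_mE_P\Phi(X^{\tau_m})$ for $\Phi\in C_b(\mathcal C)$, and $P$ is determined.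
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
For $y\in H$ take $r=r_y$ and $n$ as in \eqref{eq:tail}, and shrink $r_y$ so that $F$ is bounded on $B(y,r_y)$; this preserves \eqref{eq:tail}. The map $F_y=F1_{B(y,r_y)}$ is bounded and Borel with $\sup_H|(I-\Pi_n)F_y|<1/\sqrt2$, so it is well posed by Proposition~\ref{prop:wellposed}, and $F_y=F$ on $B(y,r_y)$. Since $H$ is separable, the open cover $(B(y,r_y/2))_{y\in H}$ has a countable subcover. By Proposition~\ref{prop:local}, $\mathcal S_F(x)$ has at most one element, and by Lemma~\ref{lem:equiv} it contains the law of every weak solution starting at $x$.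
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A continuous $F$ is Borel and locally bounded. Given $y$, choose $r>0$ with $|F(y')-F(y)|\le\frac14$ on $B(y,r)$ and $n$ with $|(I-\Pi_n)F(y)|\le\frac14$. Then $|(I-\Pi_n)F(y')|\le\frac12<\frac1{\sqrt2}$ on $B(y,r)$, which is \eqref{eq:tail}. Theorem~\ref{thm:ext} applies.
\end{proof}

\begin{remark}
For continuous $F$ the existence argument for Borel drifts in Proposition~\ref{prop:wellposed} can be bypassed. With $r,n$ as in the last proof and $p$ the nearest-point projection onto the closed ball of radius $\frac14$ about $0$, the map $F_y=F(y)+p(F-F(y))$ is bounded and continuous, equals $F$ on $B(y,r)$, and satisfies $|(I-\Pi_n)F_y|\le\frac12$ on $H$. Existence for $F_y$ is Corollary~\ref{cor:exist}, and uniqueness follows from Proposition~\ref{prop:small} and Lemma~\ref{lem:girsanov}.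
\end{remark}

\begin{thebibliography}{1}
\bibitem{Priola}
Enrico Priola, \emph{Correction to ``An optimal regularity result for Kolmogorov equations and weak uniqueness for some critical SPDEs''}, arXiv:2210.07096 (2022).
\end{thebibliography}
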